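# Direct images of vector bundles on an elliptic curve: where Beauville's conjecture fails in genus one, and where it holds

Throughout, $k$ is an algebraically closed field and curves are smooth, irreducible and projective over $k$. In Section 1 we only need $2$ and $3$ to be invertible in $k$.

## 1. The double cover $(x,y)\mapsto(x^2,y)$

Let $X$ be the genus $2$ curve $y^2=x^6+1$ and let $Y$ be the elliptic curve $v^2=u^3+1$, with origin $o$ its point at infinity. The formula
$$\beta(x,y)=(x^2,y)$$
defines a finite morphism $\beta\colon X\to Y$ of degree $2$, the quotient by the involution $\sigma(x,y)=(-x,y)$. If $L$ is a line bundle on $X$, its direct image $\beta_*L$ is a vector bundle of rank $2$ on $Y$. What does it look like?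

**The direct image of $\mathcal O_X$.** Split functions into $\sigma$-invariant and $\sigma$-anti-invariant parts. The invariant part of $\beta_*\mathcal O_X$ is $\mathcal O_Y$. An anti-invariant function is $xh$ with $h$ a rational function on $Y$. It is regular above a point of $Y$ exactly when its square $uh^2$ is regular at that point. On $Y$ we have $\operatorname{div}(u)=(0,1)+(0,-1)-2o$. At $(0,\pm1)$ the condition is $1+2\operatorname{ord}(h)\ge 0$, that is $\operatorname{ord}(h)\ge0$. At $o$ it is $-2+2\operatorname{ord}(h)\ge0$, that is $\operatorname{ord}(h)\ge1$. Elsewhere it is $\operatorname{ord}(h)\ge 0$. Hence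
$$\beta_*\mathcal O_X\cong\mathcal O_Y\oplus\mathcal O_Y(-o).$$
The degree is $-1=\chi(\mathcal O_X)$. Write $\mu(V)=\deg V/\operatorname{rk}V$ for the slope of a bundle. Here $\mu(\beta_*\mathcal O_X)=-\tfrac12$, and the subbundle $\mathcal O_Y$ has the larger slope $0$. In this sense $\beta_*\mathcal O_X$ is unbalanced.

**All line bundles.** Let $L$ have degree $d$. Since $\deg\beta_*L=\chi(\beta_*L)=\chi(L)=d-1$ on the genus $1$ curve $Y$, we have $\mu(\beta_*L)=(d-1)/2$. Because $\beta_*(L\otimes\beta^*N)=\beta_*L\otimes N$ and $\deg\beta^*N=2\deg N$, it is enough to look at $d=0$ and $d=1$. A nonzero map $N\to\beta_*L$ from a line bundle is the same as a nonzero section of $L\otimes\beta^*N^{-1}$, a line bundle of degree $d-2\deg N$.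

Take $d=1$. A line subbundle $N$ with slope larger than $0$ has $\deg N\ge1$, so $d-2\deg N<0$ and there is no section. No line subbundle has slope larger than that of $\beta_*L$.

Take $d=0$. A line subbundle with slope larger than $-\tfrac12$ has $\deg N\ge0$, so a section exists only if $\deg N=0$ and $L\cong\beta^*N$. Conversely, if $L\cong\beta^*N$ then $\beta_*L\cong N\oplus N(-o)$. So the unbalanced cases form exactly the curve $\beta^*\mathrm{Pic}^0(Y)$ inside the surface $J(X)=\mathrm{Pic}^0(X)$.

The special bundle $\mathcal O_X$ is bad, but a general $L$ is good. The bad locus is small because the possible subbundles $N$ vary in a one-parameter family, while $L$ varies in a two-parameter family. Is a general bundle on $X$ always good, for every finite morphism to $Y$?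

## 2. Beauville's conjecture, and the answer in genus one

**Definition.** A vector bundle $V$ on a curve is *stable* (respectively *semistable*) if every nonzero proper subbundle $W$ of $V$ satisfies $\mu(W)<\mu(V)$ (respectively $\mu(W)\le\mu(V)$).

**Definition.** Fix a rank $n\ge1$ and a degree $d\in\mathbb Z$. A *general* vector bundle of rank $n$ and degree $d$ on $X$ is one lying in a suitable dense open subset of the irreducible moduli stack of vector bundles of rank $n$ and degree $d$ on $X$.

In Section 1, $\beta_*L$ is semistable for general $L$ of every degree, although $\beta_*\mathcal O_X$ is not.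

The following statement is taken from Izzet Coskun, Eric Larson, and Isabel Vogt, "Generic Beauville's Conjecture", arXiv:2307.04730 (2023). The setting is a finite morphism $\alpha\colon X\to Y$ of degree $r$, with $\operatorname{char}k=0$ or $\operatorname{char}k>r$, and the claim is to hold for every pair $(n,d)$.

**Conjecture (Beauville).** Let $\alpha\colon X\to Y$ be a finite morphism between smooth irreducible projective curves, and let $V$ be a general vector bundle on $X$. Then $\alpha_*V$ is stable if the genus of $Y$ is at least $2$ and semistable if the genus of $Y$ is $1$.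

As stated, for every finite $\alpha$, the conjecture is false. The genus-one clause fails for line bundles on the curve $X$ of Section 1, once $\beta$ is replaced by a suitable morphism of degree $20$. Morphisms $X\to Y$ to an elliptic curve are added using the group law of $Y$.

**Theorem A.** Let $\operatorname{char}k=0$ or $>20$. Let $X$ be the smooth projective genus $2$ curve $y^2=x^6+1$, let $Y$ be $v^2=u^3+1$, and set
$$\beta(x,y)=(x^2,y),\qquad\gamma(x,y)=(x^{-2},yx^{-3}),\qquad\alpha=\beta+3\gamma\colon X\to Y.$$
Then $\alpha$ is finite of degree $20$, and for every line bundle $L$ of degree $-6$ on $X$, the bundle $\alpha_*L$ is not semistable. Hence Beauville's conjecture is false.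

Theorem B (Section 7) gives such failures in every rank. Theorem C (Section 8) determines, in characteristic $0$, for which pairs consisting of a curve $X$ and an elliptic curve $Y$ the genus-one clause holds for all $\alpha\colon X\to Y$. The conjecture asserts both of its clauses, so Theorem A refutes it. The clause for genus of $Y$ at least $2$, taken alone, is neither proved nor disproved here.

## 3. Slopes, stable bundles and norms on an elliptic curve

From now on $Y$ is an elliptic curve with origin $o$, and $t_z$ is translation by $z\in Y$.

**Fact 1 (destabilizing maps).** If $G$ is semistable, $G\to H$ is a nonzero map and $\mu(G)>\mu(H)$, then $H$ is not semistable. Indeed, the image $I$ is a quotient of $G$, so $\mu(I)\ge\mu(G)$. The saturation $W$ of $I$ in $H$ is a subbundle of the same rank and of degree at least $\deg I$. So $\mu(W)\ge\mu(G)>\mu(H)$. In particular $W\ne H$, and $W$ violates semistability.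

Also, a nonzero map between stable bundles of the same rank and degree is an isomorphism, and a stable bundle $E$ has $h^0(\mathcal End\,E)=1$.

**Fact 2 (degree and Euler characteristic).** Since $Y$ has genus $1$, $\deg G=\chi(G)$ for every bundle $G$ on $Y$. If $\alpha\colon X\to Y$ is finite of degree $r$ and $V$ has rank $n$ on $X$, then $\chi(\alpha_*V)=\chi(V)$, so
$$\mu(\alpha_*V)=\frac{\chi(V)}{nr}.\tag{1}$$

**Fact 3 (Atiyah).** For each $m\ge1$ there are indecomposable bundles of rank $m$ and degree $1$ on $Y$, and such a bundle is determined up to isomorphism by its determinant. They are stable: the Harder–Narasimhan filtration of a bundle on $Y$ splits by Serre duality, so indecomposable implies semistable, and $\gcd(m,1)=1$ upgrades this to stable. Conversely stable bundles are indecomposable. So stable bundles of rank $m$ and degree $1$ exist, and each is determined by its determinant.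

Here is rank $2$ by hand. As $\mathrm{Ext}^1(\mathcal O(o),\mathcal O)=H^1(\mathcal O(-o))$ is one-dimensional, there is one nonsplit extension bundle $0\to\mathcal O\to E\to\mathcal O(o)\to0$ up to isomorphism. It is stable: a line subbundle of degree $\ge1$ would map isomorphically to $\mathcal O(o)$ and split the extension. Conversely, let $E'$ be stable of rank $2$ with determinant $\mathcal O(o)$. It has a nonzero section, since $\chi(E')=1$. The section vanishes nowhere, because a zero would produce a line subbundle of degree $\ge1>\tfrac12$. So $E'$ is an extension of $\mathcal O(o)$ by $\mathcal O$, nonsplit by stability, and $E'\cong E$.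

**Fact 4 (pullbacks and norms).** For $\beta\colon X\to Y$ let $\mathrm{Nm}_\beta\colon J(X)\to\mathrm{Pic}^0(Y)$ be the norm, which sends the class of $\sum n_ix_i$ to the class of $\sum n_i\beta(x_i)$. We identify $\mathrm{Pic}^0(Y)$ with $Y$ by $\mathcal O(y-o)\mapsto y$; then $\mathrm{Nm}_\beta$ sends the class of $x-x'$ to $\beta(x)-\beta(x')$. A constant map has degree $0$ and zero norm. We have
$$(\beta+\gamma)^*P\cong\beta^*P\otimes\gamma^*P\ \ (P\in\mathrm{Pic}^0(Y)),\qquad \mathrm{Nm}_{\beta+\gamma}=\mathrm{Nm}_\beta+\mathrm{Nm}_\gamma,\qquad \mathrm{Nm}_\beta\circ\beta^*=[\deg\beta].\tag{2}$$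
The first holds because $s^*P\cong pr_1^*P\otimes pr_2^*P$ for the addition map $s\colon Y\times Y\to Y$ and $P\in \mathrm{Pic}^0(Y)$. The second is visible on classes $x-x'$.

## 4. Counting parameters with one family of twists

Let us try to prove the genus-one clause for line bundles on a genus $2$ curve $X$, imitating Section 1. Let $\alpha\colon X\to Y$ have degree $r$ and let $L$ have degree $d$, so $\mu(\alpha_*L)=(d-1)/r$.

Line subbundles never destabilize $\alpha_*L$ for general $L$. A map $N\to\alpha_*L$ is a section of $L\otimes\alpha^*N^{-1}$, whose degree is $d-r\deg N$. If $\deg N>(d-1)/r$, this degree is at most $0$, so $L\cong\alpha^*N$. Such $L$ fill at most a curve in the surface $\mathrm{Pic}^d(X)$.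

Now test with subbundles of higher rank. Let $E$ be stable of rank $m$ and degree $1$ on $Y$ and let $P'\in\mathrm{Pic}^0(Y)$. By adjunction, maps $E^\vee\otimes P'\to\alpha_*L$ are sections of
$$\alpha^*E\otimes\alpha^*P'^{-1}\otimes L,\qquad\chi=r+m(d-1).$$
The slope $-1/m$ of $E^\vee\otimes P'$ exceeds $\mu(\alpha_*L)=(d-1)/r$ exactly when this Euler characteristic is negative, say equal to $-c$ with $c\ge1$. In a family of bundles with $\chi=-c$, having a section means that a matrix with $c$ more rows than columns fails to be injective. The expected codimension of this is $c+1\ge2$. The pairs $(L,P')$ form a threefold, so the bad pairs are expected to have dimension at most $1$, and they cannot dominate the surface $\mathrm{Pic}^d(X)$. The count predicts that general $L$ is safe.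

The count would be a proof only if the locus of bundles with a section had its expected codimension. Exactly this can fail. Look at the double cover $\beta$ of Section 1: the bundle $\beta^*E$ has rank $m$ and degree $2$ on a genus $2$ curve, so $\chi(\beta^*E)=2-m$, which is negative for $m\ge3$. Yet $\beta^*E$ has a section, since $E$ does ($\chi(E)=1$). The same holds for $\beta^*(E\otimes P)$ for every $P\in\mathrm{Pic}^0(Y)$. So along the curve $\beta^*\mathrm{Pic}^0(Y)$ of twists, sections exist for free.

Suppose then that $\alpha$ is a *different* map for which $\alpha^*E$ and $\beta^*E$ agree up to a line bundle. The twists by $\alpha^*P'^{-1}$ come from the choice of the test bundle, the twists by $\beta^*P$ are free, and together they have two parameters, as many as $J(X)$. The next section produces such maps $\alpha$.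

## 5. Translates of a stable bundle of degree $1$

For line bundles $N$ of degree $1$, translation is a twist: put $P_y:=t_y^*\mathcal O(o)\otimes\mathcal O(-o)\in\mathrm{Pic}^0(Y)$. Then $y\mapsto P_y$ is a homomorphism, and $t_y^*N\cong N\otimes P_y$, because $N\cong\mathcal O(o)\otimes P$ with $P\in\mathrm{Pic}^0(Y)$ and $t_y^*P\cong P$. For a stable bundle of rank $m$ and degree $1$, Fact 3 says that only the determinant matters, and a twist by $P$ changes the determinant by $P^m$. So translation by $z$ is a twist by an $m$-th root of $P_z$. If $z=my$, there is a preferred root, $P_y$. Letting $y$ vary along $\gamma$ gives the following.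

**Lemma 1.** Let $\beta,\gamma\colon X\to Y$ be morphisms, $m\ge1$, $\alpha=\beta+m\gamma$, and let $E$ be stable of rank $m$ and degree $1$ on $Y$. Then $\alpha^*E\cong\beta^*E\otimes K$ for a line bundle $K$ on $X$, and
$$m\deg K=\deg\alpha-\deg\beta.$$

**Step 1: compare the bundles point by point.** Let $a\colon Y\times Y\to Y$, $a(x,y)=x+my$, and let $\mathcal Q=s^*\mathcal O(o)\otimes pr_1^*\mathcal O(-o)$ with $s$ the addition map. On $Y\times\{y\}$, the bundle $\mathcal Q$ restricts to $P_y$ and $a^*E$ restricts to $t_{my}^*E$. We have
$$\det(t_{my}^*E)=t_{my}^*\det E\cong\det E\otimes P_{my}=\det E\otimes P_y^{m}\cong\det(E\otimes P_y).$$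
Both $t_{my}^*E$ and $E\otimes P_y$ are stable of rank $m$ and degree $1$, so $t_{my}^*E\cong E\otimes P_y$ by Fact 3.

**Step 2: glue the isomorphisms.** Let $\mathcal H=\mathcal Hom(pr_1^*E\otimes\mathcal Q,\,a^*E)$ on $Y\times Y$. By Step 1 its restriction to $Y\times\{y\}$ is isomorphic to $\mathcal End\,E$, with $h^0=1$, for every $y$. By Grauert's theorem $R=pr_{2*}\mathcal H$ is a line bundle on $Y$ whose formation is compatible with base change. The evaluation map
$$pr_1^*E\otimes\mathcal Q\otimes pr_2^*R\to a^*E$$
restricts on each $Y\times\{y\}$ to a nonzero homomorphism between isomorphic stable bundles, hence to an isomorphism. So it is an isomorphism.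

**Step 3: pull back to $X$.** Pull back along $(\beta,\gamma)\colon X\to Y\times Y$. Since $pr_1\circ(\beta,\gamma)=\beta$ and $a\circ(\beta,\gamma)=\beta+m\gamma=\alpha$, we obtain $\alpha^*E\cong\beta^*E\otimes K$, where $K$ is the pullback of $\mathcal Q\otimes pr_2^*R$. Comparing degrees, $\deg\alpha=\deg\beta+m\deg K$. $\square$

## 6. A cover of degree $20$ with no semistable direct image in degree $-6$

We prove Theorem A. First, $\gamma(x,y)=(x^{-2},yx^{-3})$ does land in $Y$, because $y^2x^{-6}=1+x^{-6}$. It equals $\beta\circ\iota$ with $\iota(x,y)=(1/x,y/x^3)$, an automorphism of $X$. So $\deg\beta=\deg\gamma=2$.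

**Step 1: the norms of $\beta$ and $\gamma$ are orthogonal.** This will give all degrees and an isogeny. With $\sigma(x,y)=(-x,y)$ we have $\beta\sigma=\beta$ and $\gamma\sigma=-\gamma$. As $\sigma$ is an involution, $\mathrm{Nm}_\sigma=\sigma^*$ on $J(X)$. For $P\in\mathrm{Pic}^0(Y)$,
$$\mathrm{Nm}_\beta(\gamma^*P)=\mathrm{Nm}_{\beta\sigma}(\gamma^*P)=\mathrm{Nm}_\beta(\sigma^*\gamma^*P)=\mathrm{Nm}_\beta\big((\gamma^*P)^{-1}\big)=\mathrm{Nm}_\beta(\gamma^*P)^{-1}.$$
So $2\,\mathrm{Nm}_\beta\gamma^*=0$, and $\mathrm{Nm}_\beta\gamma^*=0$ because its image is connected and consists of $2$-torsion points. Likewise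
$$\mathrm{Nm}_\gamma(\beta^*P)=\mathrm{Nm}_\gamma(\sigma^*\beta^*P)=\mathrm{Nm}_{\gamma\sigma}(\beta^*P)=\mathrm{Nm}_\gamma(\beta^*P)^{-1},$$
so $\mathrm{Nm}_\gamma\beta^*=0$.

**Step 2: the degree.** By (2) and Step 1, for every integer $m$,
$$[\deg(\beta+m\gamma)]=(\mathrm{Nm}_\beta+m\,\mathrm{Nm}_\gamma)(\beta^*+m\gamma^*)=[2+2m^2].\tag{3}$$
For $m=3$ this gives $\deg\alpha=20$. In particular $\alpha$ is nonconstant, hence finite.

**Step 3: the two families of twists fill $J(X)$.** If $\beta^*P\otimes\gamma^*P'$ is trivial, applying $\mathrm{Nm}_\beta$ and $\mathrm{Nm}_\gamma$ gives $P^2\cong P'^2\cong\mathcal O$. So $(P,P')\mapsto\beta^*P\otimes\gamma^*P'$ is a homomorphism $\mathrm{Pic}^0(Y)^2\to J(X)$ with finite kernel between abelian surfaces, that is, an isogeny. By (2),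
$$\beta^*P\otimes\alpha^*P'\cong\beta^*(P\otimes P')\otimes\gamma^*(P'^{3}),$$
so $(P,P')\mapsto\beta^*P\otimes\alpha^*P'$ is the composite of this isogeny with the isogeny $(P,P')\mapsto(P\otimes P',P'^3)$ of $\mathrm{Pic}^0(Y)^2$. Hence
$$\mathrm{Pic}^0(Y)^2\to J(X),\quad(P,P')\mapsto\beta^*P\otimes\alpha^*P',\quad\text{is surjective.}\tag{4}$$

**Step 4: a map from a bundle of slope $-\tfrac13$.** Let $E$ be stable of rank $3$ and degree $1$. By Lemma 1, $\alpha^*E\cong\beta^*E\otimes K$ with $\deg K=(20-2)/3=6$. Let $L$ be any line bundle of degree $-6$. Then $L\otimes K\in J(X)$, so by (4) $L\otimes K\cong\beta^*P\otimes\alpha^*P'$ for some $P,P'\in\mathrm{Pic}^0(Y)$. By adjunction,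
$$\begin{aligned}\mathrm{Hom}(E^\vee\otimes P',\alpha_*L)&=H^0(X,\alpha^*E\otimes\alpha^*P'^{-1}\otimes L)\\&=H^0(X,\beta^*E\otimes K\otimes L\otimes\alpha^*P'^{-1})=H^0(X,\beta^*(E\otimes P)).\end{aligned}$$
The last space contains $H^0(Y,E\otimes P)$, which is nonzero since $\chi(E\otimes P)=1$. So there is a nonzero map $E^\vee\otimes P'\to\alpha_*L$, and its source is stable of slope $-\tfrac13$.

**Step 5: compare slopes.** By (1),
$$\mu(\alpha_*L)=\frac{-6+1-2}{20}=-\frac7{20}<-\frac{1}{3}.$$
By Fact 1, $\alpha_*L$ is not semistable. Here $L\in\mathrm{Pic}^{-6}(X)$ was arbitrary, $Y$ has genus $1$, and $\operatorname{char}k$ is $0$ or larger than $20=\deg\alpha$. So all hypotheses of the conjecture hold and its conclusion fails. $\square$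

Why the multiplier $3$? For $\beta+m\gamma$ we get $r=2+2m^2$ and $\deg K=2m$, so the same argument uses $\deg L=-2m$, and $\mu=-(2m+1)/(2m^2+2)$. This is smaller than $-1/m$ exactly when $2m^2+m>2m^2+2$, that is, when $m>2$. For $m=2$ the two slopes are both $-\tfrac12$, and the map destabilizes nothing.

## 7. Two parameters against codimension two, in all ranks

**Theorem B.** Let $Y$ be elliptic and let $\beta,\gamma\colon X\to Y$ be such that $(P,P')\mapsto\beta^*P\otimes\gamma^*P'$, $\mathrm{Pic}^0(Y)^2\to J(X)$, has finite kernel. Let $e=\deg\beta$, $n\ge1$, $m>ne$, $\alpha=\beta+m\gamma$. Then $\alpha$ is finite. With $r=\deg\alpha$, the number $\kappa=(r-e)/m$ is an integer. For $d=n(g-1-\kappa)-1$, where $g$ is the genus of $X$, and every vector bundle $V$ of rank $n$ and degree $d$ on $X$, the bundle $\alpha_*V$ is not semistable. (When $\operatorname{char}k=p>0$, this contradicts the conjecture whenever $p>r$.)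

In Theorem A, surjectivity onto $J(X)$ let us make $L\otimes K\otimes\beta^*P^{-1}\otimes\alpha^*P'^{-1}$ trivial, so that it had a section. For larger $g$ or $n$ it suffices to find a section after some twist in a two-parameter family. The expected codimension is $2$ when $\chi=-1$. The next lemma shows that a surface of twists always meets this locus; positivity of the theta divisor is what makes it nonempty.

**Lemma 2.** Let $S$ be an abelian surface, $f\colon S\to J(X)$ a homomorphism with finite kernel, and $U$ a vector bundle of rank $n\ge1$ on $X$ with $\chi(U)=-1$. Then $H^0(X,U\otimes f(b))\ne0$ for some $b\in S$.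

When $g=2$ and $n=1$, $U$ has degree $0$ and $f$ is surjective, so some $U\otimes f(b)$ is trivial; this is the case used in Section 6.

**Step 1: the Chern character of the cohomology.** Let $\mathcal P$ on $X\times S$ be the pullback of a normalized Poincaré bundle on $X\times J(X)$, let $p\colon X\times S\to S$ be the projection, and let $\gamma_1=c_1(\mathcal P)$ in $\ell$-adic cohomology, with $\mathbb Q_\ell$-coefficients and $\ell\neq\operatorname{char}k$. The restrictions of $\mathcal P$ to all $X\times\{b\}$ and $\{x\}\times S$ are algebraically equivalent to $0$, so only the Künneth component in $H^1(X)\otimes H^1(S)$ survives: $\gamma_1\in H^1(X)\otimes H^1(S)$. Therefore $\gamma_1^3=0$, and $\gamma_1^2=-2[pt]\otimes\vartheta$ for some $\vartheta\in H^2(S)$, so $\mathrm{ch}(\mathcal P)=1+\gamma_1-[pt]\vartheta$. By Grothendieck–Riemann–Roch, for any bundle $U$ of rank $n$ on $X$,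
$$\mathrm{ch}\big(Rp_!(U\otimes\mathcal P)\big)=p_*\Big((n+\deg U\,[pt])(1+\gamma_1-[pt]\vartheta)(1+(1-g)[pt])\Big)=\chi(U)-n\vartheta.\tag{5}$$
Indeed $p_*$ reads off the coefficient of $[pt]$, which is $\deg U+n(1-g)-n\vartheta$; the terms with $\gamma_1$ have odd degree on $X$ and do not contribute.

**Step 2: $\vartheta$ is ample.** Apply (5) to a line bundle $M$ of degree $g-1$: it gives $c_1(\det Rp_!(M\otimes\mathcal P))=-\vartheta$. The determinant of cohomology commutes with base change, so $\det Rp_!(M\otimes\mathcal P)^{-1}$ is the pullback by $f$ of the corresponding line bundle on $J(X)$. The latter is $\mathcal O(\Theta_M)$, with $\Theta_M=\{b:h^0(M\otimes b)\ne0\}$ a translate of the theta divisor. Indeed, locally the cohomology is computed by a map of bundles of equal rank, whose determinant cuts out $\Theta_M$. So $\vartheta=f^*[\Theta]$. As $f$ has finite kernel it is a finite morphism, so this class is ample and $\vartheta^2>0$.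

**Step 3: the contradiction.** Suppose $\chi(U)=-1$ and $H^0(U\otimes f(b))=0$ for all $b\in S$. Then $h^1(U\otimes f(b))=1$ for all $b$. So $p_*(U\otimes\mathcal P)=0$ and $\mathcal D=R^1p_*(U\otimes\mathcal P)$ is a line bundle. By (5), $\mathrm{ch}(\mathcal D)=-(-1-n\vartheta)=1+n\vartheta$. Thus $c_1(\mathcal D)=n\vartheta$ and $\mathrm{ch}_2(\mathcal D)=0$. But for a line bundle $\mathrm{ch}_2=c_1^2/2$, so $n^2\vartheta^2/2=0$, contradicting Step 2. $\square$

We now prove Theorem B.

**Step 1: the homomorphism $f$ and finiteness of $\alpha$.** By (2), $\beta^*P\otimes\alpha^*P'\cong\beta^*(P\otimes P')\otimes\gamma^*(P'^m)$. The map $(P,P')\mapsto(P\otimes P',P'^m)$ has finite kernel, so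
$$f\colon S=\mathrm{Pic}^0(Y)^2\to J(X),\qquad f(P,P')=\beta^*P^{-1}\otimes\alpha^*P'^{-1},$$
has finite kernel. In particular $\alpha^*$ is nonzero on $\mathrm{Pic}^0(Y)$, so $\alpha$ is nonconstant, hence finite. For the same reason $\beta$ is nonconstant.

**Step 2: integrality of $\kappa$.** Let $E$ be stable of rank $m$ and degree $1$ on $Y$. Lemma 1 gives $\alpha^*E\cong\beta^*E\otimes K$ with $\deg K=(r-e)/m=\kappa$, so $\kappa\in\mathbb Z$.

**Step 3: a nonzero map to $\alpha_*V$.** Let $V$ have rank $n$ and degree $d=n(g-1-\kappa)-1$. Then
$$\chi(V\otimes K)=d+n\kappa+n(1-g)=-1.$$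
By Lemma 2 there are $P,P'$ and a nonzero section $\tau$ of $V\otimes K\otimes\beta^*P^{-1}\otimes\alpha^*P'^{-1}$. Since $\chi(E\otimes P)=1$, there is a nonzero $\rho\in H^0(Y,E\otimes P)$, and $\beta^*\rho\ne0$ because $\beta$ is surjective. As $X$ is integral, $\beta^*\rho\otimes\tau$ is a nonzero section of
$$\beta^*E\otimes K\otimes V\otimes\alpha^*P'^{-1}\cong\alpha^*(E\otimes P'^{-1})\otimes V.$$
By adjunction $\mathrm{Hom}(E^\vee\otimes P',\alpha_*V)\ne0$, and $E^\vee\otimes P'$ is stable of slope $-1/m$.

**Step 4: compare slopes.** By (1), and since $\chi(V)=d+n(1-g)=-n\kappa-1$,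
$$\mu(\alpha_*V)=\frac{-n\kappa-1}{nr}=-\frac{r-e}{mr}-\frac1{nr}=-\frac1m+\frac1r\Big(\frac em-\frac1n\Big)<-\frac1m,$$
because $m>ne$. By Fact 1, $\alpha_*V$ is not semistable. $\square$

**Explicit counterexamples in every rank.** Take $X,Y,\beta,\gamma$ as in Theorem A, so that $e=2$, and $m=2n+1>2n$. The finite-kernel hypothesis was checked in Section 6, Step 3. By (3), $r=2+2(2n+1)^2$. So $\kappa=2(2n+1)$ and
$$d=n\big(1-2(2n+1)\big)-1=-4n^2-n-1.$$
If $\operatorname{char}k=0$ or $>r$, no $V$ of rank $n$ and degree $-4n^2-n-1$ has semistable direct image under $\beta+(2n+1)\gamma$. For $n=1$ this is Theorem A.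

## 8. The multiplicity of $Y$ in the Jacobian

The construction needs two independent maps to $Y$. This suggests the following invariant.

**Definition.** Let $D=\mathrm{End}(Y)\otimes\mathbb Q$, a division algebra. The number $\nu(X,Y)$ is the dimension of $\mathrm{Hom}(J(X),Y)\otimes\mathbb Q$ over $D$, i.e. the multiplicity of $Y$ as an isogeny factor of $J(X)$.

For the curves of Section 1, $J(X)$ is isogenous to $Y^2$ by Section 6, Step 3, so $\nu(X,Y)=2$. If instead $J(X)$ is isogenous to $Y\times Y''$ with $Y''$ an elliptic curve not isogenous to $Y$, then $\nu(X,Y)=1$. If $X=Y$, then $\nu(X,Y)=1$. If there is a finite $\alpha\colon X\to Y$, then $\mathrm{Nm}_\alpha\ne0$ and $\nu(X,Y)\ge1$.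

**Theorem C.** (i) Let $\alpha\colon X\to Y$ be finite of degree $r$, $Y$ elliptic, $\operatorname{char}k=0$ or $>r$. If $\nu(X,Y)=1$, then $\alpha_*V$ is semistable for general $V$ of every rank and every degree.

(ii) Let $\operatorname{char}k=0$ and $\nu(X,Y)\ge2$. Then for every $n\ge1$ there are a finite $\alpha\colon X\to Y$ and a $d\in\mathbb Z$ such that $\alpha_*V$ is not semistable for every $V$ of rank $n$ and degree $d$.

So in characteristic $0$, for a curve $X$ and an elliptic curve $Y$ with $\nu(X,Y)\ge1$, the genus-one clause holds for all $\alpha\colon X\to Y$ and all $(n,d)$ if and only if $\nu(X,Y)=1$. For an individual $\alpha$, multiplicity one is a sufficient condition, in characteristic $0$ or $>\deg\alpha$.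

**Proof of (ii).** The task is to produce $\beta,\gamma$ satisfying the hypothesis of Theorem B. Choose $u_1,u_2\in\mathrm{Hom}(J(X),Y)$ linearly independent over $D$, let $j\colon X\to J(X)$ be an Abel–Jacobi map, and set $\beta=u_1\circ j$, $\gamma=u_2\circ j$.

We claim that $u=(u_1,u_2)\colon J(X)\to Y^2$ is surjective. If not, its image $B$ is a proper abelian subvariety. The nonzero quotient $Y^2/B$ is isogenous to a power of $Y$, so it has a nonzero homomorphism to $Y$. The composite $Y^2\to Y$ has the form $(z_1,z_2)\mapsto\varphi_1z_1+\varphi_2z_2$ with $\varphi_1,\varphi_2\in\mathrm{End}(Y)$ not both zero, and it kills $B$. So $\varphi_1u_1+\varphi_2u_2=0$, contradicting independence.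

Now we pass to the dual map. By Poincaré's complete reducibility theorem there are $N\ge1$ and $w\colon Y^2\to J(X)$ with $u\circ w=[N]$. Hence $w^*u^*=[N]$ on $\mathrm{Pic}^0(Y^2)$, and $u^*\colon\mathrm{Pic}^0(Y^2)=\mathrm{Pic}^0(Y)^2\to\mathrm{Pic}^0(J(X))$ has finite kernel. Since $j^*\colon\mathrm{Pic}^0(J(X))\to\mathrm{Pic}^0(X)$ is an isomorphism and
$$\beta^*P\otimes\gamma^*P'\cong j^*u^*(pr_1^*P\otimes pr_2^*P'),$$
the map $(P,P')\mapsto\beta^*P\otimes\gamma^*P'$ has finite kernel. Apply Theorem B with any $m>n\deg\beta$. $\square$

## 9. Multiplicity one forces semistability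

We prove Theorem C(i). The plan is to look at the maximal destabilizing subbundle of $\alpha_*V$ for general $V$, and to follow its determinant as $V$ varies. The determinant is a point of a genus $1$ curve, so it depends only on $\det V$, through a homomorphism out of $J(X)$. Twisting $V$ by pullbacks from $Y$ tests this homomorphism, and multiplicity one leaves too little room for it.

Recall that every bundle $H$ on a curve has a unique *maximal destabilizing subbundle*: the subbundle of largest slope and, among those, of largest rank. It is the first step of the Harder–Narasimhan filtration, and equals $H$ exactly when $H$ is semistable. For $H=\beta_*\mathcal O_X=\mathcal O_Y\oplus\mathcal O_Y(-o)$ it is $\mathcal O_Y$. For a line bundle $P$, the maximal destabilizing subbundle of $H\otimes P$ is that of $H$ tensored with $P$.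

**Step 0: reduction to a norm with connected kernel.** At the end we will need an identity in $\mathrm{End}$ and not only in $\mathrm{End}\otimes\mathbb Q$; this step prepares for that. The norm $\mathrm{Nm}_\alpha\colon J(X)\to Y$ is surjective. Let $N=(\ker\mathrm{Nm}_\alpha)^0_{red}$, an abelian subvariety, let $Y'=J(X)/N$, an elliptic curve, and let $q\colon J(X)\to Y'$ be the quotient map. Then $\mathrm{Nm}_\alpha=\iota_0q$ with $\iota_0\colon Y'\to Y$ an isogeny. Up to a translation, $\alpha$ is the composite of an Abel–Jacobi map $j\colon X\to J(X)$ and $\mathrm{Nm}_\alpha$. So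
$$\alpha=\iota\circ\alpha',\qquad\alpha'=q\circ j\colon X\to Y',\qquad\mathrm{Nm}_{\alpha'}=q,$$
where $\iota$ is $\iota_0$ followed by a translation. Write $r'=\deg\alpha'$.

The degree of $\iota$ divides $r$, so it is prime to the characteristic. Hence $\iota$ is étale and Galois, with group the translations by $\Gamma=\ker\iota_0$. So for every bundle $G$ on $Y'$ we have $\iota^*\iota_*G\cong\bigoplus_{c\in\Gamma}t_c^*G$. If $G$ is semistable, this sum is semistable, being a sum of semistable bundles of equal slope. Then $\iota_*G$ is semistable too: a subbundle of larger slope would pull back to a subbundle of larger slope in $\iota^*\iota_*G$. Since $\alpha_*V=\iota_*\alpha'_*V$, it suffices to show that $\alpha'_*V$ is semistable for general $V$. Also $\nu(X,Y')=\nu(X,Y)=1$, because $Y$ and $Y'$ are isogenous.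

Fix $(n,d)$. Twisting $V$ by $\alpha'^*N_0$ with $N_0\in\mathrm{Pic}(Y')$ twists $\alpha'_*V$ by $N_0$, and this does not affect semistability. So we may assume $d\ge2gn$ and $d>0$. Finally, semistability is an open condition in families, and $\alpha'_*$ of a family is a family because $\alpha'$ is finite. As the stack of bundles is irreducible, it suffices to find one $V$ of rank $n$ and degree $d$ with $\alpha'_*V$ semistable.

**Step 1: a parameter space fibered in affine spaces over $\mathrm{Pic}^d(X)$.** Let $\mathcal J=\mathrm{Pic}^d(X)$, with Poincaré bundle $\mathcal L$ on $X\times\mathcal J$ and projection $\pi\colon X\times\mathcal J\to\mathcal J$. As $d>0$, line bundles of degree $-d$ have no sections. So $\pi_*\mathcal L^{-1}=0$, and $R^1\pi_*\mathcal L^{-1}$ is locally free and compatible with base change. Let $T\to\mathcal J$ be the total space of $(R^1\pi_*\mathcal L^{-1})^{\oplus(n-1)}$. Its fiber $T_\Lambda$ over $\Lambda$ is $H^1(X,\Lambda^{-1})^{n-1}=\mathrm{Ext}^1(\Lambda,\mathcal O^{n-1})$. Because the direct image of $\mathcal L^{-1}$ to $T$ vanishes, the Leray sequence identifies global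 sections of the pulled-back $R^1$ with classes in $H^1$ on $X\times T$. So the tautological section is an extension class on $X\times T$, and $T$ carries a family of extensions
$$0\to\mathcal O^{n-1}\to V_t\to\Lambda\to0,\qquad\det V_t=\Lambda.$$
The space $T$ is smooth and irreducible.

Every globally generated $V$ of rank $n$ and degree $d$ occurs as some $V_t$. To see this, we find $n-1$ sections that are independent at every point. Let $H=H^0(V)$. For each $x\in X$ the evaluation $H\to V|_x$ is surjective, and the dependent $(n-1)$-tuples in an $n$-dimensional space have codimension $2$. So the tuples in $H^{n-1}$ that are dependent at $x$ have codimension $2$. Letting $x$ run over the curve, the tuples dependent somewhere have codimension at least $1$. A general tuple gives $\mathcal O^{n-1}\subset V$ with line bundle quotient $\det V$.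

Consequently the open set $T^1=\{t\in T:H^1(X,V_t)=0\}$ is nonempty. Indeed, since $d\ge2gn$ there is a direct sum of $n$ line bundles of degrees $\ge2g$ with total degree $d$; it is globally generated with vanishing $H^1$.

**Step 2: the determinant of the maximal destabilizing subbundle is governed by a homomorphism.** By the theorem on relative Harder–Narasimhan filtrations (Huybrechts–Lehn, *The Geometry of Moduli Spaces of Sheaves*, Thm 2.3.2), there are a dense open $T^\circ\subset T$ and a subbundle $\mathcal F$ of the family $(\alpha'_*V_t)_{t\in T^\circ}$ such that $\mathcal F_t$ is the maximal destabilizing subbundle of $\alpha'_*V_t$ for each $t\in T^\circ$. Let $s$ and $f$ be the rank and degree of $\mathcal F_t$, so $1\le s\le nr'$. We must show $s=nr'$: then $\mathcal F_t=\alpha'_*V_t$ is semistable.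

Consider the morphism $\delta\colon T^\circ\to\mathrm{Pic}^f(Y')$, $t\mapsto\det\mathcal F_t$. It is constant on each $T^\circ\cap T_\Lambda$: this is an open subset of an affine space, any two of its points lie on a line that meets it in an open subset, and a morphism from an open subset of $\mathbb A^1$ to a genus $1$ curve is constant. So $\delta(t)=\psi(\det V_t)$ for a map $\psi$ on the image of $T^\circ$ in $\mathcal J$, which is open. This $\psi$ is a morphism: near the image of a given $t\in T^\circ$, trivialize the vector bundle $T$ and take the constant section through $t$. It stays in $T^\circ$ over a neighborhood, and $\psi$ is $\delta$ composed with this section.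

By Weil's theorem, a rational map from a smooth variety to an abelian variety is a morphism, so $\psi$ extends to $\mathcal J\to\mathrm{Pic}^f(Y')$. Morphisms between abelian varieties are homomorphisms up to translation, so there is a homomorphism $\psi_0\colon J(X)\to\mathrm{Pic}^0(Y')$ with
$$\psi(\Lambda\otimes M)=\psi(\Lambda)\otimes\psi_0(M)\qquad(\Lambda\in\mathcal J,\ M\in J(X)).$$

**Step 3: twisting by pullbacks from $Y'$.** The aim is the identity
$$n\,\psi_0\circ\alpha'^*=[s]\quad\text{on }\mathrm{Pic}^0(Y').\tag{6}$$
Choose $t_0\in T^\circ\cap T^1$, which is possible since $T$ is irreducible. Put $V=V_{t_0}$, $\Lambda=\det V$, and let $F\subset\alpha'_*V$ be the maximal destabilizing subbundle. We first show that $V\otimes\alpha'^*P$ is a member of the family over $T^\circ$ for all $P$ near the trivial bundle.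

Let $B$ be an open neighborhood of the trivial bundle $0$ in $\mathrm{Pic}^0(Y')$, to be shrunk as needed, and let $\mathcal W$ on $X\times B$ be the family with members $\mathcal W_b=V\otimes\alpha'^*P_b$, where $P_b$ is the bundle corresponding to $b$. Since $H^1(V)=0$, after shrinking $B$ we have $H^1(\mathcal W_b)=0$ for all $b$, and the direct image of $\mathcal W$ to $B$ is locally free and compatible with base change. So, after shrinking $B$, the $n-1$ sections of $V$ given by $\mathcal O^{n-1}\subset V_{t_0}$ extend to sections of $\mathcal W$. The locus in $X\times B$ where the extended sections are dependent is closed. Its image in $B$ is closed since $X$ is proper, and it does not contain $0$. Shrinking again, we get an exact sequence $0\to\mathcal O^{n-1}\to\mathcal W\to\mathcal M\to0$ on $X\times B$ with $\mathcal M$ a line bundle, $\mathcal M_b\cong\Lambda\otimes\alpha'^*P_b^{n}$.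

After shrinking $B$, the bundle $\mathcal M$ is isomorphic to the pullback of $\mathcal L$ along $b\mapsto\mathcal M_b\in\mathcal J$, and we scale the isomorphism so that over $b=0$ it is the given one. The extension class then defines a lift of $B\to\mathcal J$ to a morphism $\tau\colon B\to T$ with $V_{\tau(b)}\cong\mathcal W_b$ and $\tau(0)=t_0\in T^\circ$. So $B^\circ=\tau^{-1}(T^\circ)$ is a nonempty open subset of $\mathrm{Pic}^0(Y')$.

For $b\in B^\circ$, the maximal destabilizing subbundle of $\alpha'_*(V\otimes\alpha'^*P_b)=\alpha'_*V\otimes P_b$ is $F\otimes P_b$, with determinant $\det F\otimes P_b^s$. Hence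
$$\psi(\Lambda)\otimes\psi_0(\alpha'^*P_b^{n})=\psi(\det V_{\tau(b)})=\delta(\tau(b))=\det F\otimes P_b^{s}=\psi(\Lambda)\otimes P_b^{s}.$$
So the homomorphisms $n\psi_0\circ\alpha'^*$ and $[s]$ agree on a nonempty open subset of $\mathrm{Pic}^0(Y')$. Hence they agree everywhere, which is (6).

**Step 4: using multiplicity one.** Identify $\mathrm{Pic}^0(Y')$ with $Y'$. Since $\nu(X,Y')=1$ and $q\ne0$, every element of $\mathrm{Hom}(J(X),Y')\otimes\mathbb Q$ is a multiple of $q$. So there are $k_0\ge1$ and $\varphi'\in\mathrm{End}(Y')$ with
$$k_0\psi_0=\varphi'q.$$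
Hence $k_0\psi_0$ vanishes on $N=\ker q$, so $\psi_0(N)$ consists of $k_0$-torsion points and is finite. As $N$ is connected and reduced, $\psi_0(N)=0$. Therefore $\psi_0$ factors through the quotient $q\colon J(X)\to J(X)/N=Y'$:
$$\psi_0=\varphi\circ q,\qquad\varphi\in\mathrm{End}(Y').$$
Here Step 0 pays off: because $\ker q=N$ is connected and reduced, $\varphi$ is an honest endomorphism of $Y'$.

By (2), $q\circ\alpha'^*=\mathrm{Nm}_{\alpha'}\circ\alpha'^*=[r']$. So (6) becomes $nr'\varphi=[s]$ in $\mathrm{End}(Y')$. Taking degrees,
$$(nr')^2\deg\varphi=s^2.$$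
As $s\ne0$, $\deg\varphi$ is a positive integer, so $s\ge nr'$. Together with $s\le nr'$ this gives $s=nr'$. Hence $\alpha'_*V_t$ is semistable for $t\in T^\circ$. By the openness noted in Step 0, $\alpha'_*V$ is semistable for general $V$ of rank $n$ and degree $d$, and by the reduction in Step 0 so is $\alpha_*V$. $\square$
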